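\title{Entropy of the Hilbert geodesic flow along a bulging deformation}

\begin{abstract}
Let $S$ be a closed hyperbolic surface, viewed as a convex real projective surface, and let $\gamma$ be a simple closed geodesic on $S$. Bulging along $\gamma$ gives a path of convex projective structures indexed by $t\in\mathbb R$. We show that the topological entropy $h(t)$ of the Hilbert geodesic flow is an even function of $t$, strictly decreasing in $|t|$, and that it converges to the largest critical exponent $\delta\in(0,1)$ of the components of $S\setminus\gamma$. This answers a question of Kim and Papadopoulos. We also determine the exponential rate of convergence. The proof writes the holonomy of every closed curve crossing $\gamma$ as a product of positive matrices indexed by the crossings.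
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{Hilbert lengths and entropy}
A domain $\Omega'\subset\mathbb{RP}^2$ is \emph{properly convex} if its closure is a compact convex subset of an affine chart. Its \emph{Hilbert metric} is
\[
d_{\Omega'}(x,y)=\tfrac12\log[a,x,y,b],\qquad [a,x,y,b]=\frac{|y-a|\,|x-b|}{|x-a|\,|y-b|},
\]
where the line through $x$ and $y$ meets $\partial\Omega'$ at $a$ and $b$, with $a,x,y,b$ in this order. Projective maps preserve the cross ratio, so a projective map preserving $\Omega'$ is an isometry. If $\Omega'$ is the interior of an ellipse, this is the Klein model of the hyperbolic plane.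

Let $S$ be a closed oriented surface of genus at least $2$ and $\Gamma=\pi_1(S)$. A \emph{convex real projective structure} on $S$ is an identification $S\cong\Omega'/\rho'(\Gamma)$, where $\rho'\colon\Gamma\to\mathrm{SL}(3,\mathbb R)$ is the holonomy and $\Omega'$ is a properly convex domain preserved by $\rho'(\Gamma)$. For a $3\times3$ matrix let $\lambda_1\ge\lambda_2\ge\lambda_3$ be the moduli of its eigenvalues. We use the following facts.

\begin{itemize}
\item[(H)] The domain $\Omega'$ is strictly convex (Benz\'ecri, Kuiper). The Hilbert geodesic flow of $\Omega'/\rho'(\Gamma)$, which moves at unit Hilbert speed along straight lines, is Anosov and topologically mixing \cite{Benoist}. Its closed orbits correspond to the nontrivial conjugacy classes $[g]$ of $\Gamma$, and the orbit of $[g]$ has length $\frac12\log\frac{\lambda_1}{\lambda_3}(\rho'(g))$. By a theorem of Bowen, the topological entropy of the flow is the exponential growth rate $\lim_{R\to\infty}\frac1R\log N(R)$ of the number $N(R)$ of closed orbits of length at most $R$; see also \cite{Crampon}. For the ellipse the entropy equals $1$.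
\end{itemize}

Here and below a closed orbit may be traversed several times. This does not affect growth rates: if $m$ is the shortest length, the number of all orbits of length at most $R$ is at most $R/m$ times the number of primitive ones. The counting formula in (H) is the only description of the entropy that we use; it turns every question on entropy into a question on eigenvalues.

\subsection{The bulging deformation}\label{ss:bulge}
Fix a hyperbolic structure $S=\Omega/\rho(\Gamma)$, with $\Omega$ the interior of an ellipse, and a simple closed geodesic $\gamma$ of length $\tau$, with an orientation. We also write $\gamma$ for an element of $\Gamma$ representing it. In a basis $v_1,v_2,v_3$ of eigenvectors,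
\[
\rho(\gamma)=\mathrm{diag}(e^{\tau},1,e^{-\tau}).
\]
The points $\gamma_+=[v_1]$ and $\gamma_-=[v_3]$ are the attracting and repelling fixed points on $\partial\Omega$, and $\gamma_0=[v_2]\notin\overline\Omega$ is the intersection of the tangent lines to $\partial\Omega$ at $\gamma_\pm$. The segment $\tilde\gamma$ from $\gamma_-$ to $\gamma_+$ is a lift of $\gamma$. Let $X_-$ and $X_+$ be the components of the complement of the preimage of $\gamma$ in $\Omega$ that are adjacent to $\tilde\gamma$ on the left and on the right.

One deforms $\rho$ by cutting $S$ along $\gamma$ and regluing by a matrix that commutes with $\rho(\gamma)$. The positive diagonal matrices of determinant one form a two-dimensional group, generated by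
\[
A(s)=\mathrm{diag}(e^{s},1,e^{-s})\qquad\text{and}\qquad O_t=\mathrm{diag}(e^{-t/3},e^{2t/3},e^{-t/3}).
\]
The matrices $A(s)$ preserve the ellipse. Regluing by them is the Fenchel--Nielsen twist; the structure stays hyperbolic and the entropy stays equal to $1$. The matrices $O_t$ fix $\tilde\gamma$ pointwise and do not preserve the ellipse. Regluing by them is \emph{bulging}, defined as follows.

\begin{itemize}
\item If $\gamma$ separates, $S\setminus\gamma=S_1\cup S_2$ with $S_2$ on the right, then $\Gamma=\Gamma_1*_{\langle\gamma\rangle}\Gamma_2$ with $\Gamma_1=\mathrm{Stab}(X_-)=\pi_1(S_1)$ and $\Gamma_2=\mathrm{Stab}(X_+)=\pi_1(S_2)$. Put $\rho_t=\rho$ on $\Gamma_1$ and $\rho_t=O_t\rho\,O_t^{-1}$ on $\Gamma_2$.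
\item If $\gamma$ does not separate, $S_1=S\setminus\gamma$, then $\Gamma$ is an HNN extension of $\Gamma_1=\mathrm{Stab}(X_-)=\pi_1(S_1)$, with stable letter any $g_0\in\Gamma$ such that $g_0X_-=X_+$ and relation $g_0\gamma'g_0^{-1}=\gamma$, where $\gamma'=g_0^{-1}\gamma g_0\in\Gamma_1$. Put $\rho_t=\rho$ on $\Gamma_1$ and $\rho_t(g_0)=O_t\rho(g_0)$.
\end{itemize}

Both definitions respect the relations because $O_t$ commutes with $\rho(\gamma)$. The second does not depend on $g_0$, since any other choice is $g_0u$ with $u\in\Gamma_1$. Other conventions conjugate $\rho_t$ or replace $t$ by $-t$; this is harmless, because all quantities below are conjugation invariant and turn out to be even in $t$. Reversing the orientation of $\gamma$ exchanges $v_1$ and $v_3$ and leaves $O_t$ unchanged, so either side of $\gamma$ can be made the right-hand side.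

The name comes from the following picture. Let $C$ be the arc of $\partial\Omega$ to the right of $\tilde\gamma$ and $\triangle$ the triangle with vertices $\gamma_+,\gamma_-,\gamma_0$ that contains $C$. The orbits of $A(s)$ in $\triangle$ are arcs of conics tangent to the sides of $\triangle$ at $\gamma_\pm$, and $C$ is one of them. In both cases $\rho_t=O_t\rho\,O_t^{-1}$ on $\mathrm{Stab}(X_+)$, so near $\tilde\gamma$ the arc $C$ is replaced by the orbit $O_tC$, which lies outside $\Omega$ for $t>0$ and inside for $t<0$. By a theorem of Goldman, each $\rho_t$ is the holonomy of a convex projective structure $S\cong\Omega_t/\rho_t(\Gamma)$, with $\Omega_0=\Omega$. As $t\to\pm\infty$ the domains degenerate to domains containing edges of $\triangle$, and the degenerate structures have infinite Hilbert area; we do not use this.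

Let $h(t)$ be the topological entropy of the Hilbert geodesic flow of $\Omega_t/\rho_t(\Gamma)$. Put
\[
\ell_t(g)=\tfrac12\log\frac{\lambda_1}{\lambda_3}(\rho_t(g)),\qquad N_t(R)=\#\{[g]\neq1:\ell_t(g)\le R\},
\]
so that $h(t)=\lim\frac1R\log N_t(R)$ and $h(0)=1$ by (H), and $\ell_0(g)$ is the hyperbolic length. Kim and Papadopoulos \cite{KP} ask whether the entropy decreases to a nonzero number along the bulging deformation. In precise form: is it true for every $S$ and $\gamma$ that
\begin{itemize}
\item[(i)] $h$ is strictly decreasing on $[0,\infty)$ and strictly increasing on $(-\infty,0]$, and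
\item[(ii)] each of the limits $\lim_{t\to+\infty}h(t)$ and $\lim_{t\to-\infty}h(t)$ exists and is positive?
\end{itemize}

\subsection{Results}
For each component $S_j$ of $S\setminus\gamma$ let $\delta_j$ be the \emph{critical exponent} of the Fuchsian group $\rho(\Gamma_j)$: the infimum of the $\sigma>0$ for which the series $\sum_{u\in\Gamma_j}e^{-\sigma d(x,uy)}$ converges, $d$ being the hyperbolic metric. It is the Hausdorff dimension of the limit set, and $0<\delta_j<1$ (see (P) in Section~\ref{sec:mono}). Put $\delta=\max_j\delta_j$. Let $i(g,\gamma)$ be the geometric intersection number, that is, the number of times the closed hyperbolic geodesic of $[g]$ crosses $\gamma$ transversally.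

\begin{theorem}\label{thm:A}
Let $S$ be a closed oriented hyperbolic surface of genus at least $2$ and $\gamma$ a simple closed geodesic on $S$.
\begin{itemize}
\item[(a)] For $g\ne1$ the function $t\mapsto\ell_t(g)$ is even and convex. It is constant if $i(g,\gamma)=0$ and strictly increasing on $[0,\infty)$ if $i(g,\gamma)>0$.
\item[(b)] The function $h$ is even, strictly decreasing on $[0,\infty)$ and strictly increasing on $(-\infty,0]$. Its limits at $+\infty$ and $-\infty$ exist, coincide, and are at least $\delta>0$.
\end{itemize}
\end{theorem}

So (i) and (ii) always hold. The second theorem identifies the limit and the rate.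

\begin{theorem}\label{thm:B}
In the setting of Theorem~\ref{thm:A}, $\lim_{t\to\pm\infty}h(t)=\delta$. Put $\theta=\delta$ if $\gamma$ separates and $\delta_1\neq\delta_2$, and $\theta=\delta/2$ in all other cases. There are constants $0<c<c'$, depending on $S$ and $\gamma$, with
\[
c\,e^{-\theta|t|}\le h(t)-\delta\le c'e^{-\theta|t|}\qquad(t\in\mathbb R).
\]
Also $\ell_t(g)=\frac{|t|}2\,i(g,\gamma)+O_g(1)$ for each $g$.
\end{theorem}

The value $\delta$ is the natural guess. A class that does not cross $\gamma$ lives in some $\Gamma_j$, where $\rho_t$ is conjugate to $\rho$, so its length never changes; these classes alone grow at rate $\delta$. A class that crosses $\gamma$ has length tending to infinity, and one expects it to stop counting in the limit. Two things are missing from this argument. First, it says nothing about monotonicity: $O_t$ expands one coordinate and contracts two, and there is no visible reason for all lengths to grow, for both signs of $t$. Second, it exchanges the limits $R\to\infty$ and $t\to\infty$. For fixed $t$ the crossing classes do count, since $h(t)>\delta$, and one needs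 a length estimate that is uniform in $t$ and $g$.

Both points rest on one formula (Proposition~\ref{prop:product}): if $g$ crosses $\gamma$ exactly $n$ times, then $\rho_t(g)$ is conjugate to a product of $n$ positive matrices, and $t$ enters only through diagonal factors $O_{\pm t}$. Positivity gives convexity of $\log\lambda_1$ in $t$, and a duality between $\rho_t$ and $\rho_{-t}$ turns convexity into monotonicity. Positivity also computes $\log\lambda_1$ up to an additive error proportional to $n$, and shows that each crossing costs a length of about $|t|/2$.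

This cost explains $\theta$. Between two crossings a curve follows an arc across some $S_j$, and the sum of $e^{-\sigma\cdot\mathrm{length}}$ over such arcs is of order $(\sigma-\delta_j)^{-1}$ as $\sigma\downarrow\delta_j$. The entropy is the value of $\sigma$ at which the weight of one crossing, $e^{-\sigma|t|/2}$ times this sum, is of order one; this gives $\sigma-\delta\approx e^{-\delta|t|/2}$. If $\gamma$ separates and $\delta_1\ne\delta_2$, only one of the two sums blows up at $\delta$, a curve must cross twice to use it again, and the balance becomes $\sigma-\delta\approx e^{-\delta|t|}$.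

\section{Coordinates, and a curve that crosses once}\label{sec:example}

\subsection{The symmetric square}
In the basis $v_1,v_2,v_3$ the conic $\partial\Omega$ is tangent to $x_3=0$ at $[1:0:0]$ and to $x_1=0$ at $[0:0:1]$, so its equation contains only the monomials $x_2^2$ and $x_1x_3$. Rescaling the $v_k$ does not change $\rho(\gamma)$ or $O_t$, so we may assume that
\[
\Omega=\{x_2^2<4x_1x_3\},
\]
and, replacing $v_2$ by $-v_2$ if necessary, that the right-hand side of $\tilde\gamma$ is the part where $x_1,x_2,x_3$ have the same sign. Then $O_tC$ is an arc of the conic $x_2^2=4e^{2t}x_1x_3$.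

Identify $(v_1,v_2,v_3)$ with the basis $(e_1^2,e_1e_2,e_2^2)$ of $\mathrm{Sym}^2\mathbb R^2$. The form $x_2^2-4x_1x_3$ is the discriminant of $x_1e_1^2+x_2e_1e_2+x_3e_2^2$, so it is preserved by $\mathrm{Sym}^2\colon\mathrm{PSL}(2,\mathbb R)\to\mathrm{SL}(3,\mathbb R)$, whose image $\mathrm{SO}_0(2,1)$ is the group of orientation-preserving projective automorphisms of $\Omega$. Since $S$ is oriented, $\rho=\mathrm{Sym}^2\circ\eta$ with $\eta\colon\Gamma\to\mathrm{PSL}(2,\mathbb R)$ Fuchsian. The map
\[
\mathbb H^2\to\Omega,\qquad z\mapsto[(ze_1+e_2)(\bar ze_1+e_2)]=[\,|z|^2:2\,\mathrm{Re}\,z:1\,]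
\]
from the upper half-plane is an equivariant bijection. It is an isometry: with $z_0=\sqrt{-1}$, the points $z_0$ and $e^sz_0$ go to $[1:0:1]$ and $[e^{2s}:0:1]$, at Hilbert distance $|s|$, and every pair of points can be moved to such a pair. From now on $\Omega=\mathbb H^2$, the group $\Gamma$ acts through $\eta$, the lift $\tilde\gamma$ is the geodesic from $0$ to $\infty$, and its left and right sides are
\[
H^-=\{\mathrm{Re}\,z<0\},\qquad H^+=\{\mathrm{Re}\,z>0\}.
\]

Three families of isometries appear:
\[
a(s)=\begin{pmatrix}e^{s/2}&0\\0&e^{-s/2}\end{pmatrix},\qquad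
b(d)=\begin{pmatrix}\cosh\frac d2&\sinh\frac d2\\[2pt] \sinh\frac d2&\cosh\frac d2\end{pmatrix},\qquad
r=\begin{pmatrix}0&1\\-1&0\end{pmatrix}.
\]
The map $a(s)$ translates by $s$ along $\tilde\gamma$, and $\eta(\gamma)=a(\tau)$. The map $b(d)$ has eigenvectors $(1,\pm1)$ with eigenvalues $e^{\pm d/2}$, so it translates by $d$ toward $1$ along the unit semicircle, the perpendicular to $\tilde\gamma$ at $z_0$. The map $r\colon z\mapsto-1/z$ is the half-turn about $z_0$; it exchanges $H^-$ and $H^+$. We have $\mathrm{Sym}^2a(s)=A(s)$. The matrix $\mathrm{Sym}^2r$ exchanges $v_1$ and $v_3$ and sends $v_2$ to $-v_2$, so it commutes with $O_t$. Expanding the products of $b(d)e_1$ and $b(d)e_2$ gives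
\begin{equation}\label{eq:B}
B(d):=\mathrm{Sym}^2b(d)=\begin{pmatrix}
\frac{\cosh d+1}2&\frac{\sinh d}2&\frac{\cosh d-1}2\\[3pt]
\sinh d&\cosh d&\sinh d\\[3pt]
\frac{\cosh d-1}2&\frac{\sinh d}2&\frac{\cosh d+1}2
\end{pmatrix}.
\end{equation}
For $d>0$ all entries are positive. The largest is $\cosh d\le e^d$. Since $\cosh d-\sinh d\le 1$, the smallest is $\frac{\cosh d-1}2=\sinh^2\frac d2=\big(\frac{1-e^{-d}}2\big)^2e^d$.

\subsection{One orthogonal crossing}\label{ss:once}
Suppose that $\gamma$ does not separate and that the closed geodesic of $[g]$ meets $\gamma$ once, at a right angle. (To obtain such a pair, cut $S$ along $\gamma$, take a shortest arc joining the two boundary curves, and reglue so that its endpoints match.) Choose $g$ so that its axis crosses $\tilde\gamma$ from left to right. A point of the axis just to the left of $\tilde\gamma$ lies in $X_-$, and its image under $g$ is separated from it by $\tilde\gamma$ and by no other component of the preimage of $\gamma$; so $gX_-=X_+$, and $g$ is a stable letter. After conjugating by some $a(s)$, which does not affect $O_t$, the axis passes through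 $z_0$, so $\eta(g)=b(d)$ with $d=\ell_0(g)$ and
\[
\rho_t(g)=O_tB(d).
\]
The vector $(1,0,-1)$ is fixed by $B(d)$, so it is an eigenvector of $\rho_t(g)$ with eigenvalue $e^{-t/3}$. The plane of vectors $(x,y,x)$ is invariant, and $\rho_t(g)$ acts on it by
\[
\begin{pmatrix}e^{-t/3}\cosh d&\frac12e^{-t/3}\sinh d\\[2pt] 2e^{2t/3}\sinh d&e^{2t/3}\cosh d\end{pmatrix},
\]
with determinant $e^{t/3}$ and trace $2e^{t/6}\cosh\frac t2\cosh d$. The other two eigenvalues are therefore $e^{t/6\pm\psi}$, where $\cosh\psi=\cosh\frac t2\cosh d$ and $\psi>0$. Since $\psi>|t|/2$, we have $\frac t6-\psi<-\frac t3<\frac t6+\psi$, so $\lambda_1/\lambda_3=e^{2\psi}$ and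
\begin{equation}\label{eq:pyth}
\cosh\ell_t(g)=\cosh\ell_0(g)\,\cosh\tfrac t2 .
\end{equation}
Thus $\ell_t(g)$ is the hypotenuse of a hyperbolic right triangle with legs $\ell_0(g)$ and $|t|/2$. It is even and strictly increasing in $|t|$; it is convex, being the distance from a fixed point to a point moving along a geodesic at constant speed; and $\ell_t(g)=\frac{|t|}2+\log\cosh d+o(1)$.

The example also shows what is not true. The top eigenvalue alone is not monotone in $|t|$: for $g^{-1}$ we get $\log\lambda_1(\rho_t(g^{-1}))=\psi-\frac t6$, with derivative $-\frac16$ at $t=0$. The linear terms cancel only in the sum $\log\lambda_1(\rho_t(g))+\log\lambda_1(\rho_t(g^{-1}))=2\ell_t(g)$, and the second term is the first one evaluated at $-t$. This symmetry holds for every $g$ (Lemma~\ref{lem:dual}).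

\section{Holonomy as a product over crossings}\label{sec:product}

For a general $g$ the definition of $\rho_t$ by generators is awkward, because it depends on writing $g$ as a word. We replace it with a description that reads $\rho_t(g)$ off the lifts of $\gamma$ crossed by a segment.

\subsection{Lifts and plates}
The \emph{lifts} are the translates $u\tilde\gamma$, $u\in\Gamma$. An element of $\Gamma$ preserving $\tilde\gamma$ has no fixed point, so it is a translation along $\tilde\gamma$, and $\mathrm{Stab}(\tilde\gamma)=\langle\gamma\rangle$. Hence every lift has a well-defined orientation, a left and a right side, and a stabilizer acting by the translations in $\tau\mathbb Z$. Since $\gamma$ is simple and compact, it has an embedded collar of some width $d_0/2$ on each side, so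
\begin{equation}\label{eq:d0}
d(\beta,\beta')\ge d_0>0\qquad\text{for all distinct lifts }\beta,\beta'.
\end{equation}
Thus the lifts are disjoint and locally finite and have no common endpoints, and any two have a unique common perpendicular.

The \emph{plates} are the components of the complement of the union of the lifts. Each lift is adjacent to exactly two plates, which contain the two halves of its collar; we call it a \emph{boundary lift} of these plates. Plates are convex: a plate lies on one side of each lift, so the segment between two of its points meets no lift. The graph whose vertices are the plates and whose edges are the lifts is connected, and removing any edge disconnects it, because a lift separates $\mathbb H^2$. So it is a tree, and the lifts separating two points $p,q$ off the lifts, in the order in which the segment $[p,q]$ meets them, form the reduced edge path between the plates of $p$ and $q$. Every plate is a translate of $X_-$ or $X_+$. For $g\ne 1$, the number $i(g,\gamma)$ is the number of lifts that the axis of $g$ crosses transversally in one period.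

\begin{lemma}\label{lem:plates}
Let $X$ be a plate.
\begin{itemize}
\item[(a)] The boundary lifts that have $X$ on their left form at most one orbit of $\mathrm{Stab}(X)$, and so do those that have $X$ on their right.
\item[(b)] If $1\ne g\in\mathrm{Stab}(X)$, the axis of $g$ is a boundary lift of $X$ or is contained in $X$.
\item[(c)] An element $g\neq1$ stabilizes a plate if and only if $i(g,\gamma)=0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) If $X$ lies on the same side of $\beta$ and of $\beta'=u\beta$, then $u$ maps the plate adjacent to $\beta$ on that side to the plate adjacent to $\beta'$ on that side, so $uX=X$.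

(b) For $x\in X$ the segments $[g^{-N}x,g^Nx]$ lie in $X$ by convexity and converge to the axis, so the axis lies in $\overline X$. A geodesic in $\overline X$ that meets a lift cannot cross it, so it equals that lift.

(c) One direction is (b). If $i(g,\gamma)=0$, the axis is either disjoint from all lifts, and then $g$ preserves the plate containing it, or equal to a lift, and then $g$ preserves both adjacent plates.
\end{proof}

\subsection{The cocycle and the duality}
For a lift $\beta=u\tilde\gamma$ put $O^\beta_t=\rho(u)O_t\rho(u)^{-1}$; this does not depend on $u$ because $O_t$ commutes with $\rho(\gamma)$. For points $p,q$ off the lifts, let $\beta_1,\dots,\beta_n$ be the lifts separating them, ordered from $p$ to $q$, let $\varepsilon_k=+1$ if $p$ is to the left of $\beta_k$ and $\varepsilon_k=-1$ otherwise, and put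
\[
Z_t(p,q)=O^{\beta_1}_{\varepsilon_1t}\cdots O^{\beta_n}_{\varepsilon_nt}.
\]

\begin{lemma}\label{lem:cocycle}
For every $p$ off the lifts, $g\mapsto Z_t(p,gp)\rho(g)$ is a representation conjugate to $\rho_t$. It equals $\rho_t$ if $p\in X_-$.
\end{lemma}

\begin{proof}
The concatenation of the reduced paths from $p$ to $q$ and from $q$ to $q'$ becomes the reduced path from $p$ to $q'$ after canceling edges that are crossed and immediately crossed back; such a pair contributes $O^\beta_{\pm t}O^\beta_{\mp t}=1$. So $Z_t(p,q)Z_t(q,q')=Z_t(p,q')$. Also $Z_t(up,uq)=\rho(u)Z_t(p,q)\rho(u)^{-1}$ for $u\in\Gamma$. Hence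
\[
Z_t(p,gp)\rho(g)\,Z_t(p,g'p)\rho(g')=Z_t(p,gp)Z_t(gp,gg'p)\rho(gg')=Z_t(p,gg'p)\rho(gg'),
\]
and $Z_t(p',gp')\rho(g)=Z_t(p',p)\,Z_t(p,gp)\rho(g)\,Z_t(p',p)^{-1}$, so changing the base point conjugates the representation.

Let $p\in X_-$; we compare with $\rho_t$ on generators. For $g\in\Gamma_1=\mathrm{Stab}(X_-)$ no lift separates $p$ from $gp$, and we get $\rho(g)$. If $\gamma$ does not separate, only $\tilde\gamma$ separates $p$ from $g_0p\in X_+$, with sign $+1$, and we get $O_t\rho(g_0)$. If $\gamma$ separates and $g\in\mathrm{Stab}(X_+)$, the edge path from $X_-$ through $X_+$ to $gX_-$ crosses $\tilde\gamma$ with sign $+1$ and then $g\tilde\gamma$ with sign $-1$, and we get $O_t\cdot\rho(g)O_{-t}\rho(g)^{-1}\cdot\rho(g)=O_t\rho(g)O_t^{-1}$.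
\end{proof}

\begin{lemma}\label{lem:dual}
For all $g\ne1$ and $t\in\mathbb R$,
\begin{equation}\label{eq:dual}
\ell_t(g)=\tfrac12\big[\log\lambda_1(\rho_t(g))+\log\lambda_1(\rho_{-t}(g))\big].
\end{equation}
In particular $\ell_{-t}=\ell_t$ and $h(-t)=h(t)$.
\end{lemma}

\begin{proof}
Let $J$ be the symmetric matrix of the form $x_2^2-4x_1x_3$, and write $M^{-T}$ for the inverse transpose; $M\mapsto M^{-T}$ is a group homomorphism. From $\rho(u)^TJ\rho(u)=J$ we get $\rho(u)^{-T}=J\rho(u)J^{-1}$. Conjugation by $J$ exchanges the first and third entries of a diagonal matrix, and these are equal for $O_t$, so $O_t^{-T}=O_{-t}=JO_{-t}J^{-1}$. By Lemma~\ref{lem:cocycle}, $\rho_t(g)$ is a product of matrices $\rho(u)$ and $O_{\pm t}$ in a pattern independent of $t$, so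
\[
\rho_t(g)^{-T}=J\rho_{-t}(g)J^{-1}.
\]
Therefore $1/\lambda_3(\rho_t(g))=\lambda_1(\rho_t(g)^{-1})=\lambda_1(\rho_{-t}(g))$.
\end{proof}

This is where it matters that the deformation starts at a hyperbolic structure: the invariant form $J$ identifies $\rho$ with its dual, so that the dual of $\rho_t$ is $\rho_{-t}$.

\subsection{Moving frames}
To see the entries of $\rho_t(g)$ we change coordinates at each crossing so that the lift being crossed becomes $\tilde\gamma$. Given a lift $\beta$, a point $x\in\beta$ and a side of $\beta$, there is a unique $\varphi\in\mathrm{PSL}(2,\mathbb R)$ such that $\varphi\tilde\gamma=\beta$ as sets, $\varphi z_0=x$, and $\varphi H^+$ is the given side; indeed $\mathrm{PSL}(2,\mathbb R)$ acts simply transitively on unit tangent vectors, and the data amount to a unit normal to $\beta$ at $x$. We call $\varphi$ a \emph{frame on $\beta$ at $x$}.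

\begin{lemma}\label{lem:frame}
\begin{itemize}
\item[(a)] If $\varphi$ is a frame on $\beta$ and $\hat\varphi=\mathrm{Sym}^2\varphi$, then $O_t^\beta=\hat\varphi\,O_t\,\hat\varphi^{-1}$.
\item[(b)] Let $\beta\ne\beta'$ be lifts whose common perpendicular has length $d$ and feet $y\in\beta$, $x'\in\beta'$. Let $\varphi$ be a frame on $\beta$ with $\beta'\subset\varphi H^+$ and $y=\varphi(e^sz_0)$, and let $\varphi'$ be the frame on $\beta'$ at $x'$ with $\beta\subset\varphi'H^-$. Then $\varphi'=\varphi\,a(s)\,b(d)$ and $\varphi'H^+\subset\varphi H^+$.
\end{itemize}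
\end{lemma}

\begin{proof}
(a) Let $\beta=u\tilde\gamma$. The map $\eta(u)^{-1}\varphi$ preserves $\tilde\gamma$, so it equals $a(s)$ if it preserves the sides and $r\,a(s)$ if it exchanges them, for some $s$. Both $A(s)$ and $\mathrm{Sym}^2r$ commute with $O_t$.

(b) Apply $(\varphi a(s))^{-1}$. Then $\beta$ becomes $\tilde\gamma$, the foot $y$ becomes $z_0$, and the perpendicular becomes the arc of the unit semicircle from $z_0$ to $b(d)z_0$. The image of $\beta'$ is orthogonal to the semicircle at $b(d)z_0$, so it is $b(d)\tilde\gamma$. The half-plane $b(d)H^+$ has ideal boundary $b(d)(0,\infty)=(\tanh\frac d2,\coth\frac d2)$. Hence $b(d)H^+\subset H^+$ and $\tilde\gamma\subset b(d)H^-$, and $\varphi a(s)b(d)$ has the three properties that define $\varphi'$.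
\end{proof}

Let $n=i(g,\gamma)\ge1$. Number the lifts crossed by the axis of $g$, in the direction of translation, as $(\beta_k)_{k\in\mathbb Z}$; then $\beta_{k+n}=g\beta_k$. Let $\varepsilon_k=+1$ if the axis crosses $\beta_k$ from left to right and $\varepsilon_k=-1$ otherwise. Let $\alpha_k$ be the common perpendicular from $\beta_k$ to $\beta_{k+1}$, with length $d_k\ge d_0$, initial foot $y_k\in\beta_k$ and final foot $x_{k+1}\in\beta_{k+1}$. Let $\varphi_k$ be the frame on $\beta_k$ at $x_k$ such that the axis crosses from $\varphi_kH^-$ to $\varphi_kH^+$, and define the \emph{shift} $s_k$ by $y_k=\varphi_k(e^{s_k}z_0)$; see Figure~\ref{fig:frame}. The sequences $\varepsilon_k,d_k,s_k$ are $n$-periodic, and $\varphi_{k+n}=\eta(g)\varphi_k$. In the example of Section~\ref{ss:once}, $n=1$, $s_1=0$, and the perpendiculars join up to form the axis.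

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=2]
\draw (-2.3,0) -- (3.3,0);
\draw[thick] (0,0) -- (0,2.2) node[above] {$\beta_k$};
\draw[thick] (-0.5,0) arc (0:180:0.75);
\draw[thick] (3,0) arc (0:180:0.96);
\draw[dashed,->] (-1.2,0) arc (180:0:1.4);
\draw[very thick] (143.13:1) arc (143.13:90:1);
\draw[very thick] (0,1.8) arc (90:28.07:1.8);
\fill (0,1) circle (0.03) node[right] {$x_k$};
\fill (0,1.8) circle (0.03) node[left] {$y_k$};
\fill (143.13:1) circle (0.03);
\fill (28.07:1.8) circle (0.03);
\node at (-0.45,0.58) {$y_{k-1}$};
\node at (1.88,1.09) {$x_{k+1}$};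
\node at (-0.38,1.08) {$\alpha_{k-1}$};
\node at (1.27,1.52) {$\alpha_k$};
\node at (-2.05,0.65) {$\beta_{k-1}$};
\node at (2.98,0.72) {$\beta_{k+1}$};
\node at (0.72,0.92) {axis of $g$};
\node at (-1.6,1.9) {$H^-$};
\node at (2.4,1.9) {$H^+$};
\end{tikzpicture}
\caption{Three consecutive lifts of $\gamma$ crossed by the axis of $g$ (dashed), drawn in the upper half-plane in the frame at $\beta_k$. The heavy arcs are the common perpendiculars of consecutive lifts. The arc $\alpha_{k-1}$ ends at $x_k=\sqrt{-1}$, the arc $\alpha_k$ starts at $y_k=e^{s_k}\sqrt{-1}$ and has length $d_k$; the shift $s_k$ is the signed distance from $x_k$ to $y_k$.}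
\label{fig:frame}
\end{figure}

\begin{proposition}\label{prop:product}
If $i(g,\gamma)=0$, then $\rho_t(g)$ is conjugate to $\rho(g)$. If $i(g,\gamma)=n\ge1$, then $\rho_t(g)$ is conjugate to
\begin{equation}\label{eq:M}
M_t=\prod_{k=1}^nO_{\varepsilon_kt}\,A(s_k)\,B(d_k),
\end{equation}
and every entry of $B(d_k)$ lies in $[\kappa e^{d_k},e^{d_k}]$, where $\kappa=\big(\frac{1-e^{-d_0}}2\big)^2$.
\end{proposition}

\begin{proof}
If $i(g,\gamma)=0$, take the base point $p$ of Lemma~\ref{lem:cocycle} in a plate stabilized by $g$ (Lemma~\ref{lem:plates}(c)); then $Z_t(p,gp)=1$. If $n\ge1$, take $p$ on the axis between $\beta_0$ and $\beta_1$, so that $\beta_1,\dots,\beta_n$ separate $p$ from $gp$, with signs $\varepsilon_k$. The lift $\beta_{k+1}$ is disjoint from $\beta_k$ and meets the axis after $\beta_k$, so $\beta_{k+1}\subset\varphi_kH^+$; for the same reason $\beta_k\subset\varphi_{k+1}H^-$. Lemma~\ref{lem:frame}(b) gives $\hat\varphi_k^{-1}\hat\varphi_{k+1}=A(s_k)B(d_k)$. With Lemma~\ref{lem:frame}(a) and $\rho(g)=\hat\varphi_{n+1}\hat\varphi_1^{-1}$,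
\[
Z_t(p,gp)\rho(g)=\Big(\prod_{k=1}^n\hat\varphi_kO_{\varepsilon_kt}\hat\varphi_k^{-1}\Big)\hat\varphi_{n+1}\hat\varphi_1^{-1}
=\hat\varphi_1\Big(\prod_{k=1}^nO_{\varepsilon_kt}\,\hat\varphi_k^{-1}\hat\varphi_{k+1}\Big)\hat\varphi_1^{-1}=\hat\varphi_1M_t\hat\varphi_1^{-1}.
\]
The bounds on the entries follow from the remarks after \eqref{eq:B} and $d_k\ge d_0$.
\end{proof}

The simplicity of $\gamma$ enters twice: disjointness of the lifts gives the tree, and the gap \eqref{eq:d0} gives a lower bound on the entries that is uniform in $g$. As $d\to0$ the matrix $B(d)$ tends to the identity and no such bound holds.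

\section{Lengths along the deformation}\label{sec:lengths}

Recall the Perron--Frobenius theorem: a square matrix $M$ with positive entries has a positive eigenvalue that is a simple root of the characteristic polynomial and is strictly larger than the modulus of every other eigenvalue. This eigenvalue is $\lambda_1(M)$, and $\frac1N\log\mathrm{tr}(M^N)\to\log\lambda_1(M)$.

\begin{lemma}\label{lem:convex}
If $i(g,\gamma)\ge1$, then $t\mapsto\log\lambda_1(\rho_t(g))$ is convex and real-analytic. Consequently $t\mapsto\ell_t(g)$ is even, convex and real-analytic.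
\end{lemma}

\begin{proof}
The matrix $M_t$ has positive entries, analytic in $t$. The eigenvalue $\lambda_1(M_t)$ is continuous in $t$ and is a simple root of the characteristic polynomial, so it is analytic by the implicit function theorem. Expanding the trace of the product \eqref{eq:M} shows that $\mathrm{tr}(M_t^N)$ is a finite sum $\sum_mc_me^{\zeta_mt}$ with $c_m>0$ and $\zeta_m\in\mathbb R$. The logarithm of such a sum is convex: its second derivative is the variance of the $\zeta_m$ for the probability weights proportional to $c_me^{\zeta_mt}$. A pointwise limit of convex functions is convex, so $\log\lambda_1(M_t)$ is convex. The statement on $\ell_t(g)$ follows from \eqref{eq:dual}.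
\end{proof}

Convexity and evenness give monotonicity, but neither strictness nor any size. For these we estimate $\lambda_1(M_t)$. Each $B(d_k)$ is, up to the factor $\kappa$, a multiple of the matrix with all entries $1$, so only the largest entry of each diagonal factor matters. Put
\[
w_t(s)=\tfrac12\big(|s|+\max(|t|,|s|)\big),\qquad C=\log\tfrac1\kappa;
\]
note that $C>\log4$.

\begin{lemma}\label{lem:estimate}
If $i(g,\gamma)=n\ge1$, then for all $t\in\mathbb R$
\[
\Big|\,\ell_t(g)-\sum_{k=1}^n\big(d_k+w_t(s_k)\big)\Big|\le nC.
\]
\end{lemma}

\begin{proof}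
Both $\ell_t$ and $w_t$ are even in $t$, so let $t\ge0$. For $\varepsilon=\pm1$ the diagonal matrix $O_{\varepsilon t}A(s)$ has entries $e^{-\varepsilon t/3+s}$, $e^{2\varepsilon t/3}$, $e^{-\varepsilon t/3-s}$. Its largest entry is $e^{\chi_\varepsilon(s)}$, where
\[
\chi_+(s)=\max\big(\tfrac{2t}3,\,|s|-\tfrac t3\big),\qquad \chi_-(s)=|s|+\tfrac t3,
\]
and $\chi_+(s)+\chi_-(s)=\max(t+|s|,2|s|)=2w_t(s)$.

The maximal absolute row sum is a submultiplicative norm that dominates $\lambda_1$, so $\lambda_1(M_t)\le\prod_k3\,e^{d_k+\chi_{\varepsilon_k}(s_k)}$. For the lower bound let $m_k\in\{1,2,3\}$ be the position of the largest entry of $O_{\varepsilon_kt}A(s_k)$, with $m_{n+1}=m_1$. All terms in the expansion of $\mathrm{tr}(M_t^N)$ are positive; keeping the one indexed by the closed path $m_1,\dots,m_n$ repeated $N$ times gives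
\[
\mathrm{tr}(M_t^N)\ge\Big(\prod_ke^{\chi_{\varepsilon_k}(s_k)}B(d_k)_{m_km_{k+1}}\Big)^N\ge\Big(\prod_k\kappa\,e^{d_k+\chi_{\varepsilon_k}(s_k)}\Big)^N .
\]
So $\log\lambda_1(M_t)$ is within $nC$ of $\sum_k(d_k+\chi_{\varepsilon_k}(s_k))$. The matrix $M_{-t}$ is obtained by changing all signs $\varepsilon_k$, so $\log\lambda_1(M_{-t})$ is within $nC$ of $\sum_k(d_k+\chi_{-\varepsilon_k}(s_k))$. Averaging the two estimates and using \eqref{eq:dual} gives the claim.
\end{proof}

\begin{remark}\label{rem:twist}
For the twist, with $A(t)$ in place of $O_t$, conjugation by $\mathrm{Sym}^2r$ turns $A(t)$ into $A(-t)$ and absorbs the sign $\varepsilon_k$, so \eqref{eq:M} becomes $\prod_kA(s_k+t)B(d_k)$ and the weight of a crossing is $|s_k+t|$. This is small for shifts near $-t$: some curves get longer and others get shorter. For bulging $w_t(s)\ge\frac12(|t|+|s|)$ for every $s$, so no shift makes a crossing cheap.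
\end{remark}

\begin{lemma}\label{lem:strict}
If $n=i(g,\gamma)\ge1$, then $\ell_t(g)=\frac{|t|}2n+O_g(1)$, and $t\mapsto\ell_t(g)$ is strictly increasing on $[0,\infty)$.
\end{lemma}

\begin{proof}
For $|t|\ge|s|$ we have $w_t(s)=\frac12(|t|+|s|)$, and the asymptotics follow from Lemma~\ref{lem:estimate}. An even convex function has a minimum at $0$ and is nondecreasing on $[0,\infty)$. If $\ell_{t_1}(g)=\ell_{t_2}(g)$ with $0\le t_1<t_2$, then $\ell_t(g)$ is constant on $[t_1,t_2]$, hence on $\mathbb R$ by analyticity. This contradicts the asymptotics.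
\end{proof}

Analyticity is needed only here, to exclude a flat piece around $t=0$. Proposition~\ref{prop:product} and Lemmas \ref{lem:dual}, \ref{lem:convex} and \ref{lem:strict} prove Theorem~\ref{thm:A}(a) and the last assertion of Theorem~\ref{thm:B}.

\section{Strict monotonicity and the bound $h\ge\delta$}\label{sec:mono}

\subsection{Strict monotonicity}
Let $0\le t_1<t_2$. Then $\ell_{t_1}\le\ell_{t_2}$ on all classes, so $N_{t_2}\le N_{t_1}$ and $h(t_2)\le h(t_1)$. The strict inequality does not follow by comparing lengths: the ratio $\ell_{t_2}/\ell_{t_1}$ equals $1$ on the exponentially many classes that miss $\gamma$, so it is not bounded away from $1$. We need a rigidity statement, which the thermodynamic formalism provides once all the length functions are realized on one fixed flow.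

Let $\Phi=(\Phi_s)$ be the geodesic flow of the hyperbolic surface on $T^1S$, a mixing Anosov flow whose closed orbits correspond to the classes $[g]\neq1$. For a continuous function $F$ on $T^1S$, the \emph{period} $\int_{[g]}F$ is $\int_0^{\ell_0(g)}F(\Phi_sv)\,ds$, with $v$ on the orbit of $[g]$. The \emph{pressure} of $F$ is
\[
P(F)=\sup_\mu\Big(h_\mu(\Phi)+\int F\,d\mu\Big),
\]
the supremum over $\Phi$-invariant probability measures, where $h_\mu(\Phi)$ is the measure-theoretic entropy; an \emph{equilibrium state} of $F$ is a measure attaining the supremum. A function is \emph{cohomologous} to a constant $c$ if it differs from $c$ by the derivative along $\Phi$ of a continuous function; its periods are then $c\,\ell_0(g)$.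

\begin{itemize}
\item[(T1)] The path $t\mapsto\rho_t$ is continuous and $\rho_0=\mathrm{Sym}^2\circ\eta$, so $\rho_t$ lies in the Hitchin component, the connected component of the space of representations $\Gamma\to\mathrm{SL}(3,\mathbb R)$ up to conjugacy that contains such representations. Hence $\rho_t$ and its dual are projective Anosov (Labourie), and consequently there are positive H\"older functions on $T^1S$ with periods $\log\lambda_1(\rho_t(g))$ and $\log\lambda_1(\rho_t(g^{-1}))$ \cite{Sambarino,BCLS}. Half their sum is a positive H\"older function $f_t$ with periods $\ell_t(g)$.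
\item[(T2)] For a positive H\"older function $f$, the exponential growth rate $h_f$ of $\#\{[g]:\int_{[g]}f\le R\}$ exists, is positive, and is the unique solution of $P(-h_ff)=0$ (\cite{Sambarino,BCLS}; Bowen--Ruelle, Parry--Pollicott). By (H), $h_{f_t}=h(t)$.
\item[(T3)] A H\"older function has a unique equilibrium state. If H\"older functions $F,G$ have the same equilibrium state, then $F-G$ is cohomologous to the constant $P(F)-P(G)$ (Bowen--Ruelle; Liv\v sic).
\item[(T4)] The probability measures carried by closed orbits are weak-$*$ dense in the $\Phi$-invariant probability measures \cite{Sigmund}.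
\end{itemize}

\begin{proposition}\label{prop:mono}
If $0\le t_1<t_2$, then $h(t_2)<h(t_1)$.
\end{proposition}

\begin{proof}
Suppose $h(t_1)=h(t_2)=:h_*>0$ and write $f_k=f_{t_k}$. By (T2), $P(-h_*f_1)=P(-h_*f_2)=0$. The integral of $f_2-f_1$ against the measure carried by the orbit of $[g]$ is $(\ell_{t_2}(g)-\ell_{t_1}(g))/\ell_0(g)\ge0$, so by (T4) $\int f_2\,d\mu\ge\int f_1\,d\mu$ for every invariant $\mu$. Let $\mu$ be the equilibrium state of $-h_*f_2$. Then
\[
h_\mu(\Phi)-h_*\int f_1\,d\mu\ \ge\ h_\mu(\Phi)-h_*\int f_2\,d\mu=0=P(-h_*f_1),
\]
so $\mu$ is also the equilibrium state of $-h_*f_1$. By (T3), $h_*(f_2-f_1)$ is cohomologous to $0$, and $\ell_{t_1}(g)=\ell_{t_2}(g)$ for all $g$. But some $g$ has $i(g,\gamma)>0$. In the non-separating case the stable letter is such an element: otherwise $\rho_t(g_0)=O_t\rho(g_0)$ would be conjugate to $\rho(g_0)$ for all $t$; rather than argue case by case, note that the closed geodesics are dense in $T^1S$ by (T4) applied to the Liouville measure, so one of them passes near a vector transverse to $\gamma$ and crosses $\gamma$. This contradicts Lemma~\ref{lem:strict}.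
\end{proof}

\subsection{The classes that miss $\gamma$}
Let $X_1=X_-$ and, if $\gamma$ separates, $X_2=X_+$, so that $\Gamma_j=\mathrm{Stab}(X_j)$ and every plate is a translate of some $X_j$. The quotient $\overline{X_j}/\Gamma_j$ is the compact surface with geodesic boundary whose interior is $S_j$.

\begin{itemize}
\item[(P)] The group $\Gamma_j$ is nonelementary, convex cocompact and of infinite covolume, so $0<\delta_j<1$. For $x,y\in\mathbb H^2$ we have $\#\{u\in\Gamma_j:d(x,uy)\le R\}\asymp e^{\delta_jR}$ for large $R$ (Patterson, Sullivan). The number of conjugacy classes of $\Gamma_j$ of translation length at most $R$ has exponential growth rate $\delta_j$ (Guillop\'e, Lalley).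
\end{itemize}
Here $F\asymp G$ means that $F/G$ is bounded above and below by positive constants. Let $\Pi_j(\sigma)=\sum_{u\in\Gamma_j}e^{-\sigma d(x,uy)}$ be the Poincar\'e series and $n_j(R)$ the orbit count in (P). Then $\Pi_j(\sigma)=\sigma\int_0^\infty n_j(R)e^{-\sigma R}\,dR$. Since $n_j(R)\le c_+e^{\delta_jR}$ for all $R\geq0$ and $n_j(R)\ge c_-e^{\delta_jR}$ for $R\ge R_0$, the series converges if and only if $\sigma>\delta_j$, and it lies between $\sigma c_-e^{-(\sigma-\delta_j)R_0}/(\sigma-\delta_j)$ and $\sigma c_+/(\sigma-\delta_j)$. Thus
\begin{equation}\label{eq:poincare}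
\Pi_j(\sigma)\asymp\frac1{\sigma-\delta_j}\qquad\text{on }(\delta_j,\delta_j+1].
\end{equation}

\begin{proposition}\label{prop:lower}
$h(t)\ge\delta$ for all $t$.
\end{proposition}

\begin{proof}
Fix $j$ and write $X=X_j$. For $1\ne g\in\Gamma_j$ we have $\ell_t(g)=\ell_0(g)$ by Lemma~\ref{lem:plates}(c) and Proposition~\ref{prop:product}. Fact (P) counts conjugacy classes of $\Gamma_j$ while $N_t$ counts those of $\Gamma$, so we must check that few classes merge. Call $g$ \emph{peripheral} if its axis is a lift. By Lemma~\ref{lem:plates}(a),(b), a peripheral element is $\Gamma_j$-conjugate into the stabilizer of one of at most two fixed boundary lifts, so at most $4R/\tau$ peripheral classes have length at most $R$. Let $g\in\Gamma_j$ be non-peripheral and $u\in\Gamma$ with $ugu^{-1}\in\Gamma_j$. The axis of $ugu^{-1}$ is the image of the axis of $g$ under $u$, so it is not a lift and lies in $uX$; by Lemma~\ref{lem:plates}(b) it also lies in $X$. Hence $uX=X$ and $u\in\Gamma_j$. So the non-peripheral classes of $\Gamma_j$ inject into the classes of $\Gamma$, and their growth rate is $\delta_j$ because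 $\delta_j>0$ and the peripheral ones grow linearly. Hence $h(t)\ge\delta_j$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}(b)]
The function $h$ is even by Lemma~\ref{lem:dual} and strictly decreasing on $[0,\infty)$ by Proposition~\ref{prop:mono}, hence strictly increasing on $(-\infty,0]$. It is bounded below by $\delta>0$ by Proposition~\ref{prop:lower}, so both limits exist, coincide, and are at least $\delta$.
\end{proof}

\section{Coding by orthogeodesics}\label{sec:coding}

Lemma~\ref{lem:estimate} expresses $\ell_t(g)$ through the data $(s_k,d_k)$. To count classes we must know which data occur and how often. The answer is that the perpendiculars can be chosen freely, subject to an obvious condition on sides, and the shifts freely in cosets of $\tau\mathbb Z$.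

\subsection{Itineraries}
An \emph{orthogeodesic} is a $\Gamma$-orbit $\omega$ of oriented common perpendiculars between two distinct boundary lifts of one plate; its length is $d(\omega)$, and $\mathcal P$ is the set of orthogeodesics. By convexity such a perpendicular lies in the closure of the plate. For $\mathsf U,\mathsf V\in\{\mathsf L,\mathsf R\}$, let $\mathcal P_{\mathsf{UV}}$ be the set of those $\omega$ that leave the first lift on its $\mathsf U$-side and arrive at the second lift on its $\mathsf V$-side ($\mathsf L$ for left, $\mathsf R$ for right). If $\gamma$ separates, the plates over $S_1$ lie to the left of all their boundary lifts and those over $S_2$ to the right, so only $\mathcal P_{\mathsf{LL}}$ (in $S_1$) and $\mathcal P_{\mathsf{RR}}$ (in $S_2$) occur.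

The group $\Gamma$ acts freely on points, hence on oriented perpendiculars. Every lift $\beta$ is a translate of every other, so each $\omega$ has representatives starting on $\beta$; if $\alpha$ and $u\alpha$ both start on $\beta$, then $u\beta=\beta$. So the initial feet of these representatives form one orbit of the translations in $\tau\mathbb Z$, and each representative is determined by its initial foot. The same holds for representatives ending on $\beta$.

A pair $(\omega',\omega)$ is \emph{admissible} if $\omega$ leaves on the side opposite to the one on which $\omega'$ arrives. Given such a pair, take a representative $\alpha'$ of $\omega'$, ending at $x$ on a lift $\beta$, and let $\varphi$ be the frame on $\beta$ at $x$ with $\alpha'\subset\varphi\overline{H^-}$. The initial feet of the representatives of $\omega$ starting on $\beta$ are the points $\varphi(e^sz_0)$ with $s$ in a coset $\Lambda(\omega',\omega)$ of $\tau\mathbb Z$ in $\mathbb R$. This coset does not depend on $\alpha'$, because replacing $\alpha'$ by $u\alpha'$ replaces $\varphi$ by $\eta(u)\varphi$. An \emph{itinerary of length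 $n$} is a sequence $(s_1,\omega_1,\dots,s_n,\omega_n)$ such that, with $\omega_0=\omega_n$, each pair $(\omega_{k-1},\omega_k)$ is admissible and $s_k\in\Lambda(\omega_{k-1},\omega_k)$. Let $\mathcal I_n$ be the set of itineraries of length $n$.

Let $i(g,\gamma)=n\ge1$, with the notation of Section~\ref{sec:product}. Between $\beta_k$ and $\beta_{k+1}$ the axis meets no lift, so these are boundary lifts of one plate and $\omega_k=[\alpha_k]\in\mathcal P$. Since $\alpha_{k-1}\subset\varphi_k\overline{H^-}$ and $\alpha_k\subset\varphi_k\overline{H^+}$, the sequence $(s_1,\omega_1,\dots,s_n,\omega_n)$ is an itinerary; we call it \emph{an itinerary of $g$}. Conjugating $g$ does not change it, and renumbering the $\beta_k$ rotates it cyclically. So a class $[g]$ has at least one and at most $n$ itineraries.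

\begin{proposition}\label{prop:coding}
Every element of $\mathcal I_n$ is an itinerary of exactly one conjugacy class $[g]$ with $i(g,\gamma)=n$.
\end{proposition}

\begin{proof}
Let $(s_1,\omega_1,\dots,s_n,\omega_n)\in\mathcal I_n$. Fix a representative $\alpha_0$ of $\omega_0=\omega_n$. Inductively, for $k=1,\dots,n+1$ let $\beta_k$ be the lift on which $\alpha_{k-1}$ ends and $\varphi_k$ the frame on $\beta_k$ at its final foot with $\alpha_{k-1}\subset\varphi_k\overline{H^-}$, and for $k\le n$ let $\alpha_k$ be the representative of $\omega_k$ with initial foot $\varphi_k(e^{s_k}z_0)$. Let $g\in\Gamma$ be the unique element with $g\alpha_0=\alpha_n$. Replacing $\alpha_0$ by $u\alpha_0$ replaces $g$ by $ugu^{-1}$, so the class $[g]$ depends only on the sequence.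

\emph{Uniqueness.} If the sequence is an itinerary of $g'$, start the construction at the perpendicular $\alpha_0$ of $g'$. It reproduces the perpendiculars $\alpha_1,\dots,\alpha_n$ of $g'$, and $g'\alpha_0=\alpha_n$, so $g'=g$.

\emph{Existence.} We show that the axis of $g$ crosses the $\beta_k$, in order, and no other lift. Extend $\alpha_k,\beta_k,\varphi_k$ to $k\in\mathbb Z$ by $\alpha_{k+n}=g\alpha_k$, and $s_k$, $d_k=d(\omega_k)$ periodically; by equivariance the inductive rule holds for all $k$. By admissibility $\alpha_k\subset\varphi_k\overline{H^+}$, so Lemma~\ref{lem:frame}(b) gives $\varphi_{k+1}=\varphi_ka(s_k)b(d_k)$ and $\varphi_{k+1}H^+\subset\varphi_kH^+$. Hence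
\[
\varphi_k^{-1}\eta(g)\varphi_k=\varphi_k^{-1}\varphi_{k+n}=\prod_{l=k}^{k+n-1}a(s_l)b(d_l)=\begin{pmatrix}m_{11}&m_{12}\\m_{21}&m_{22}\end{pmatrix}
\]
has positive entries. Its fixed points solve $m_{21}z^2+(m_{22}-m_{11})z-m_{12}=0$, and the product of the roots is negative, so they are real with $z_-<0<z_+$. The eigenvalue on $(z_\pm,1)$ is $m_{21}z_\pm+m_{22}$; the two eigenvalues have product $1$, and the one at $z_+$ is positive and is the larger. So $z_+$ is attracting, and the axis of $g$ crosses $\beta_k$ from $\varphi_kH^-$ to $\varphi_kH^+$, for every $k$. Since the half-planes $\varphi_kH^+$ are nested, the crossings occur in the order of $k$. The lifts $\beta_k$ and $\beta_{k+1}$ bound a common plate, whose closure is convex and so contains the piece of axis between them; this piece crosses no other lift. Finally $\beta_{n+1}=g\beta_1$. Therefore $i(g,\gamma)=n$, and the data attached to $g$ in Section~\ref{sec:product} are the given ones.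
\end{proof}

\subsection{Counting orthogeodesics}
For $\lambda>0$ and any coset $\Lambda$ of $\tau\mathbb Z$, summing two geometric series gives
\begin{equation}\label{eq:coset}
\sum_{s\in\Lambda}e^{-\lambda|s|}\le\frac2{1-e^{-\lambda\tau}}.
\end{equation}
Put $D_{\mathsf{UV}}(\sigma)=\sum_{\omega\in\mathcal P_{\mathsf{UV}}}e^{-\sigma d(\omega)}$. An orthogeodesic is a double coset of $\Gamma_j$ by two cyclic groups, and the next lemma says that passing to double cosets does not change the order of the Poincar\'e series. We say that the type $\mathsf{UV}$ \emph{belongs to $S_j$} if $X_j$ has a boundary lift with $X_j$ on its $\mathsf U$-side and one with $X_j$ on its $\mathsf V$-side. If $\gamma$ does not separate, all four types belong to $S_1$, because $X_-$ lies to the left of $\tilde\gamma$ and to the right of $g_0^{-1}\tilde\gamma$. If $\gamma$ separates, $\mathsf{LL}$ belongs to $S_1$ and $\mathsf{RR}$ to $S_2$.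

\begin{lemma}\label{lem:ortho}
If the type $\mathsf{UV}$ belongs to $S_j$, then $0<D_{\mathsf{UV}}(\sigma)<\infty$ for $\sigma>\delta_j$, and $D_{\mathsf{UV}}(\sigma)\asymp\frac1{\sigma-\delta_j}$ on $(\delta_j,\delta_j+1]$.
\end{lemma}

\begin{proof}
Let $X=X_j$. Let $\beta$, $\beta'$ be boundary lifts with $X$ on the $\mathsf U$-side of $\beta$ and on the $\mathsf V$-side of $\beta'$, equal if $\mathsf U=\mathsf V$. Fix $x\in\beta$, $y\in\beta'$ and form $\Pi_j$ with these points.

\emph{Upper bound.} Let $\omega\in\mathcal P_{\mathsf{UV}}$. Choose a representative starting on $\beta$ within $\tau/2$ of $x$. It leaves $\beta$ on the $\mathsf U$-side, so it lies in $\overline X$, and by Lemma~\ref{lem:plates}(a) it ends on $u\beta'$ for some $u\in\Gamma_j$. Multiplying $u$ on the right by an element of $\mathrm{Stab}(\beta')$, we may assume that the final foot is within $\tau/2$ of $uy$. Then $d(x,uy)\le d(\omega)+\tau$. The map $\omega\mapsto u$ is injective, since $\omega$ is the orbit of the perpendicular from $\beta$ to $u\beta'$. So $D_{\mathsf{UV}}(\sigma)\le e^{\sigma\tau}\Pi_j(\sigma)$, and \eqref{eq:poincare}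 applies.

\emph{Lower bound.} Let $u\in\Gamma_j$ with $u\beta'\ne\beta$, let $\alpha$ be the perpendicular from $\beta$ to $u\beta'$, and let $\omega\in\mathcal P_{\mathsf{UV}}$ be its orbit and $d$ its length. Let $\varphi$ be the frame on $\beta$ at $x$ with $X\subset\varphi H^+$, and let $\varphi(e^sz_0)$ be the initial foot of $\alpha$. By Lemma~\ref{lem:frame}(b), $\varphi'=\varphi a(s)b(d)$ is a frame on $u\beta'$ at the final foot; write $uy=\varphi'(e^{s'}z_0)$. Then $d(x,uy)=d(z_0,mz_0)$ for $m=a(s)b(d)a(s')$. The entries of $m$ are $e^{\pm(s+s')/2}\cosh\frac d2$ and $e^{\pm(s-s')/2}\sinh\frac d2$, and one of them is at least $e^{(|s|+|s'|)/2}\sinh\frac d2$. Since $2\cosh d(z_0,mz_0)$ is the sum of the squares of the entries of $m$,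
\[
2e^{d(x,uy)}\ge2\cosh d(x,uy)\ge e^{|s|+|s'|}\sinh^2\tfrac d2\ge\kappa\,e^{d+|s|+|s'|}.
\]
The triple $(\omega,s,s')$ determines $u$: the pair $(\omega,s)$ determines $\alpha$ and $\varphi'$, then $s'$ determines $uy$, and $\Gamma$ acts freely. For given $\omega$, the number $s$ is the position relative to $x$ of the initial foot of a representative starting on $\beta$, and $-s'$ is the position relative to $y$ of the final foot of the representative $u^{-1}\alpha$ ending on $\beta'$, measured in the frame on $\beta'$ at $y$ that has $X$ in its negative side. So $s$ and $s'$ lie in cosets of $\tau\mathbb Z$ depending only on $\omega$, and \eqref{eq:coset} gives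
\[
\sum_{u\beta'\ne\beta}e^{-\sigma d(x,uy)}\le\Big(\frac2\kappa\Big)^\sigma\Big(\frac2{1-e^{-\sigma\tau}}\Big)^2D_{\mathsf{UV}}(\sigma).
\]
The elements $u$ with $u\beta'=\beta$ form the empty set or a coset of $\mathrm{Stab}(\beta')$; the points $uy$ are then spaced by $\tau$ along $\beta$, and these terms contribute at most $2/(1-e^{-\delta_j\tau})$ for $\sigma\ge\delta_j$. With \eqref{eq:poincare} we obtain constants $c_1,c_2>0$ such that $D_{\mathsf{UV}}(\sigma)\ge c_1/(\sigma-\delta_j)-c_2$ on $(\delta_j,\delta_j+1]$. In particular $\mathcal P_{\mathsf{UV}}\ne\emptyset$, so $D_{\mathsf{UV}}>0$. Let $\epsilon_0=\min(1,c_1/2c_2)$. For $\sigma-\delta_j\le\epsilon_0$ we get $D_{\mathsf{UV}}(\sigma)\ge c_1/(2(\sigma-\delta_j))$. For $\epsilon_0\le\sigma-\delta_j\le1$, since $D_{\mathsf{UV}}$ is decreasing, $D_{\mathsf{UV}}(\sigma)\ge D_{\mathsf{UV}}(\delta_j+1)\,\epsilon_0/(\sigma-\delta_j)$.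
\end{proof}

The three cases of Theorem~\ref{thm:B} differ only through one exponent. Put $\nu=\frac12$ if $\gamma$ separates and $\delta_1\ne\delta_2$, and $\nu=1$ otherwise, so that $\theta=\delta/(2\nu)$. Let
\[
Y_n(\sigma)=\sum e^{-\sigma(d(\omega_1)+\dots+d(\omega_n))},
\]
the sum over all $(\omega_1,\dots,\omega_n)$ such that every pair $(\omega_{k-1},\omega_k)$ is admissible, with $\omega_0=\omega_n$.

\begin{lemma}\label{lem:Y}
There are constants $c_3,c_4>0$ such that, for $\sigma\in(\delta,\delta+1]$,
\[
Y_n(\sigma)\le\big(c_4(\sigma-\delta)^{-\nu}\big)^n\ \text{ for all }n\ge1,\qquad Y_n(\sigma)\ge\big(c_3(\sigma-\delta)^{-\nu}\big)^n\ \text{ for all even }n\ge2.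
\]
\end{lemma}

\begin{proof}
Suppose $\gamma$ does not separate. An element of $\mathcal P_{\mathsf{RL}}$ arrives on the left and leaves on the right, so every sequence in $\mathcal P_{\mathsf{RL}}$ is admissible. Hence $D_{\mathsf{RL}}^{\,n}\le Y_n\le(\sum_{\mathsf{U},\mathsf V}D_{\mathsf{UV}})^n$, and Lemma~\ref{lem:ortho} applies with $\delta_1=\delta$.

Suppose $\gamma$ separates. The admissible sequences are those alternating between $\mathcal P_{\mathsf{LL}}$ and $\mathcal P_{\mathsf{RR}}$, so $Y_n=0$ for odd $n$ and $Y_n=2(D_{\mathsf{LL}}D_{\mathsf{RR}})^{n/2}$ for even $n$. It suffices to show $D_{\mathsf{LL}}D_{\mathsf{RR}}\asymp(\sigma-\delta)^{-2\nu}$ on $(\delta,\delta+1]$. If $\delta_1=\delta_2$, each factor is $\asymp(\sigma-\delta)^{-1}$. If $\delta_1\ne\delta_2$, the factor for the component with exponent $\delta$ is $\asymp(\sigma-\delta)^{-1}$, and the other lies between its values at $\delta+1$ and at $\delta$, which are positive and finite.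
\end{proof}

\section{The limit and the rate}\label{sec:rate}

We prove the two-sided bound of Theorem~\ref{thm:B}; the value of the limit follows from it. By evenness let $t\ge0$. All constants depend only on $S$ and $\gamma$. Consider the series
\[
\Xi_t(\sigma)=\sum_{[g]\ne1}e^{-\sigma\ell_t(g)}.
\]
If $\Xi_t(\sigma)<\infty$, then $N_t(R)\le\Xi_t(\sigma)e^{\sigma R}$ and $h(t)\le\sigma$. If $h(t)<\sigma$, then $N_t(R)\le\mathrm{const}\cdot e^{\sigma'R}$ for some $\sigma'<\sigma$, and grouping the terms by the integer part of $\ell_t(g)$ shows that the series converges; so $\Xi_t(\sigma)=\infty$ implies $h(t)\ge\sigma$. Let $\Xi^{(n)}_t(\sigma)$ be the part of the sum over classes with $i(g,\gamma)=n$.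

\subsection{Upper bound}
Let $\sigma\in(\delta,\delta+1]$. A class with $i(g,\gamma)=0$ has a representative in some $\Gamma_j$, with axis in $\overline{X_j}$ (Lemma~\ref{lem:plates}). Since $\overline{X_j}/\Gamma_j$ is compact, there are $x\in X_j$ and $r_0>0$ such that, after conjugating in $\Gamma_j$, the axis passes within $r_0$ of $x$. Then $d(x,gx)\le\ell_0(g)+2r_0=\ell_t(g)+2r_0$, so $\Xi_t^{(0)}(\sigma)\le e^{2\sigma r_0}\sum_j\Pi_j(\sigma)<\infty$, with $\Pi_j$ formed with $y=x$.

Let $n\ge1$. Since $w_t(s)\ge\frac12(t+|s|)$, inequality \eqref{eq:coset} gives, for every coset $\Lambda$ of $\tau\mathbb Z$,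
\[
\sum_{s\in\Lambda}e^{-\sigma w_t(s)}\le c_5e^{-\delta t/2},\qquad c_5=\frac2{1-e^{-\delta\tau/2}}.
\]
Each class with $i(g,\gamma)=n$ has an itinerary, and distinct classes have distinct itineraries by the uniqueness in Proposition~\ref{prop:coding}. Using Lemma~\ref{lem:estimate}, summing first over the shifts and then over the orthogeodesics, we get
\[
\Xi_t^{(n)}(\sigma)\le\big(e^{\sigma C}c_5e^{-\delta t/2}\big)^nY_n(\sigma)\le\Big(\frac{c_6\,e^{-\delta t/2}}{(\sigma-\delta)^\nu}\Big)^n,\qquad c_6=e^{(\delta+1)C}c_4c_5 .
\]
The base is less than $1$ exactly when $\sigma-\delta>c'e^{-\theta t}$, where $c'=c_6^{1/\nu}$. If $c'e^{-\theta t}<1$, then $\Xi_t(\sigma)<\infty$ for all $\sigma\in(\delta+c'e^{-\theta t},\delta+1]$, so $h(t)-\delta\le c'e^{-\theta t}$. If $c'e^{-\theta t}\ge1$, then $h(t)-\delta\le h(0)-\delta=1-\delta<c'e^{-\theta t}$ by Theorem~\ref{thm:A}. With Proposition~\ref{prop:lower} this already gives $\lim_{t\to\pm\infty}h(t)=\delta$.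

\subsection{Lower bound}
Let first $t\ge\tau$ and $\sigma\in(\delta,\delta+1]$. It is enough to keep the cheapest shifts. For each admissible sequence $(\omega_1,\dots,\omega_n)$ choose $s_k\in\Lambda(\omega_{k-1},\omega_k)$ with $|s_k|\le\tau/2$. Then $|s_k|\le t$, so $w_t(s_k)\le\frac t2+\frac\tau4$. By the existence part of Proposition~\ref{prop:coding} the resulting itinerary belongs to a class with $i(g,\gamma)=n$, and each class has at most $n$ itineraries. With $E=C+\frac\tau4$, Lemmas \ref{lem:estimate} and \ref{lem:Y} give, for even $n$,
\[
\Xi_t^{(n)}(\sigma)\ge\frac1n\,e^{-n\sigma(E+t/2)}\,Y_n(\sigma)\ge\frac1n\Big(\frac{c_3\,e^{-(\delta+1)E}\,e^{-\sigma t/2}}{(\sigma-\delta)^\nu}\Big)^n .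
\]
Take $\sigma=\delta+\epsilon e^{-\theta t}$ with $0<\epsilon\le1$. Since $te^{-\theta t}\le1/(e\theta)$, we have $e^{-\sigma t/2}\ge e^{-\delta t/2}e^{-1/(2e\theta)}$, and $(\sigma-\delta)^{-\nu}=\epsilon^{-\nu}e^{\nu\theta t}=\epsilon^{-\nu}e^{\delta t/2}$. The base is therefore at least
\[
c_3\,e^{-(\delta+1)E-1/(2e\theta)}\,\epsilon^{-\nu},
\]
which does not depend on $t$ and is at least $1$ for $\epsilon$ small enough. For such $\epsilon$ we get $\Xi_t(\sigma)\ge\sum_{n\text{ even}}\frac1n=\infty$, so $h(t)-\delta\ge\epsilon e^{-\theta t}$ for $t\ge\tau$.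

For $0\le t\le\tau$, monotonicity gives $h(t)-\delta\ge h(\tau)-\delta\ge\epsilon e^{-\theta\tau}\ge\epsilon e^{-\theta\tau}e^{-\theta t}$. So the lower bound holds for all $t\ge0$ with $c=\epsilon e^{-\theta\tau}$. Enlarging $c'$ if necessary so that $c<c'$ completes the proof of Theorem~\ref{thm:B}. \qed

\begin{thebibliography}{9}

\bibitem{Benoist} Benoist, \emph{Convexes divisibles I}.

\bibitem{BCLS} Bridgeman, Canary, Labourie, Sambarino, GAFA, 2015.

\bibitem{Crampon} Crampon, \emph{Entropies of strictly convex projective manifolds}.

\bibitem{KP} Inkang Kim, Athanase Papadopoulos, \emph{Convex real projective structures and Hilbert metrics}, arXiv:1406.7079 (2014).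

\bibitem{Sambarino} Sambarino, CMH, 2014.

\bibitem{Sigmund} Sigmund, 1972.

\end{thebibliography}
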